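# Brauer classes that are not Clifford invariants on a complex threefold

## 1. The norm form of a quaternion algebra

Let $k$ be a field of characteristic $\ne 2$ and $Q=(a,b)$ the quaternion algebra with basis $1,i,j,ij$, where $i^2=a$, $j^2=b$, $ij=-ji$. Write $x\mapsto\bar x$ for conjugation, $N(x)=x\bar x$ and $\mathrm{trd}(x)=x+\bar x$. The norm is the quadratic form $N=\langle 1,-a,-b,ab\rangle$, with associated bilinear form $N(x+y)-N(x)-N(y)=\mathrm{trd}(x\bar y)$. Let us compute its even Clifford algebra by hand. Consider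
$$s:Q\to M_2(Q),\qquad s(x)=\begin{pmatrix}0&x\\ \bar x&0\end{pmatrix},\qquad s(x)^2=\begin{pmatrix}x\bar x&0\\0&\bar xx\end{pmatrix}=N(x)\cdot 1 .$$
By the universal property, $s$ extends to an algebra map $C(Q,N)\to M_2(Q)$. Both sides have dimension $16$, and the Clifford algebra of a regular form of even rank is central simple, so the map is an isomorphism. Since
$$s(x)s(y)=\begin{pmatrix}x\bar y&0\\0&\bar xy\end{pmatrix},$$
the even part $C_0$, of dimension $8$, is carried isomorphically onto the diagonal $Q\times Q$. Its center is $k\times k$ (the determinant $a^2b^2$ is indeed a square), and each factor is $Q$. So the form $N$ remembers the Brauer class $[Q]$: it is the *Clifford invariant* of $N$.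

Clifford invariants add under orthogonal sums, so every sum of quaternion classes over $k$ is a Clifford invariant. Merkurjev's theorem says that quaternion algebras generate the $2$-torsion ${}_2\mathrm{Br}(k)$. Hence over a field of characteristic $\neq2$, every $2$-torsion Brauer class is the Clifford invariant of some even-dimensional quadratic form.

Now replace $k$ by a scheme $X$ with $2$ invertible. If $\mathcal Q$ is an Azumaya quaternion algebra on $X$, the same computation, fiber by fiber, shows that $(\mathcal Q,N)$ is a regular form on $X$ with $C_0=\mathcal Q\times\mathcal Q$. But a class $\alpha\in{}_2\mathrm{Br}(X)$ need not be presented this way. At the generic point $\alpha_K=\sum[Q_i]$, yet a single $Q_i$ may ramify along divisors of $X$; only the sum has to be unramified. Is there still a quadratic form on all of $X$, perhaps with values in a line bundle, with Clifford invariant $\alpha$? Auel ("Surjectivity of the total Clifford invariant and Brauer dimension", arXiv:1108.5728 (2011)) poses the following question.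

> Let $X$ be a regular integral scheme with $2$ invertible whose function field $K$ satisfies $cd_2(K)\le3$. Is the total Clifford invariant $e^2:I^2_{\rm tot}(X)\to{}_2\mathrm{Br}(X)$ surjective?

As context, surjectivity holds if $X$ is a smooth curve over a local field, or a surface over a (pseudo-)finite field. We shall prove that the answer in general is no.

## 2. Line-bundle-valued forms and the total Clifford invariant

Throughout, $X$ is a regular integral scheme with $2$ invertible and function field $K$.

**Definition (forms).** For a line bundle $L$, a (regular) $L$-valued form $(E,q,L)$ is a vector bundle $E$ with a quadratic map $q:E\to L$ whose bilinear form $E\otimes E\to L$ induces $E\cong\mathcal Hom(E,L)$. The group $W(X,L)$ is the Grothendieck group of isometry classes modulo metabolic forms (those with a subbundle equal to its own orthogonal). Tensoring with the canonical $N^{\otimes2}$-valued form on a line bundle $N$ gives $W(X,L)\cong W(X,L\otimes N^{\otimes2})$. Fixing a representative $L$ for each class in $\mathrm{Pic}(X)/2\,\mathrm{Pic}(X)$,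 put
$$W_{\rm tot}(X)=\bigoplus_{[L]\in \mathrm{Pic}(X)/2\,\mathrm{Pic}(X)}W(X,L).$$

*Example.* For a vector bundle $W$, the hyperbolic form is $W\oplus\mathcal Hom(W,L)$ with $q(w,\lambda)=\lambda(w)\in L$. It is metabolic. On $\mathbb P^1$ we have $\mathrm{Pic}/2=\{[\mathcal O],[\mathcal O(1)]\}$, so $W_{\rm tot}(\mathbb P^1)$ has two summands.

**Definition (even Clifford algebra).** $C_0(E,q,L)$ is the algebra generated by $E\otimes E\otimes L^{-1}$ with relations $v\otimes v\otimes\lambda=\lambda(q(v))$ and $(u\otimes v\otimes\lambda)(v\otimes w\otimes\mu)=\mu(q(v))\,u\otimes w\otimes\lambda$. A trivialization of $L$ turns it into the usual even Clifford algebra. A similitude $g$ with multiplier $m$ acts by $vw\mapsto m^{-1}g(v)g(w)$.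

*Example.* Let $E=\mathcal O\oplus L$, $q(a,b)=ab$. With a local generator $l$ of $L$, $e=(1,0)$, $f=(0,l)$, the algebra $C_0$ has basis $1$ and $u=ef\,l^{-1}$. From $e^2=f^2=0$ and $ef+fe=l$ we get $u^2=e(l-ef)f\,l^{-2}=u$. Replacing $l$ by $ml$ does not change $u$, so globally $C_0=\mathcal O\times\mathcal O$.

**Definition (filtration and invariants).** $I^1(X,L)\subset W(X,L)$ is the subgroup of classes of even rank. For even rank, the center $Z$ of $C_0$ is an étale quadratic $\mathcal O_X$-algebra; its class is the discriminant $e^1(q)\in H^1_{\rm et}(X,\mu_2)$, and $e^1$ is a homomorphism. $I^2(X,L)$ is its kernel: the even-rank classes with $Z\cong\mathcal O_X\times\mathcal O_X$. For such $q$, $C_0\cong C_0^+\times C_0^-$ is a product of two Azumaya algebras with the same class in ${}_2\mathrm{Br}(X)$: their images in $\mathrm{Br}(K)$ agree, and $\mathrm{Br}(X)\to\mathrm{Br}(K)$ is injective because $X$ is regular integral. This class is $e^2(q)$. Put $I^n_{\rm tot}(X)=\bigoplus_{[L]}I^n(X,L)$ for $n=1,2$; the total Clifford invariant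 $e^2:I^2_{\rm tot}(X)\to{}_2\mathrm{Br}(X)$ is the sum of the homomorphisms $e^2$ over the components.

**Theorem 1.** There are a smooth projective complex threefold $X$, a smooth morphism $f:X\to B$ onto a smooth projective curve (an isotrivial abelian scheme of relative dimension 2), and $\alpha\in{}_2\mathrm{Br}(X)$ such that:

1. $\alpha\notin e^2(I^2_{\rm tot}(X))$;
2. for every nonempty open $U\subset B$, $\alpha|_{X_U}\notin e^2(I^2_{\rm tot}(X_U))$, where $X_U=f^{-1}(U)$;
3. for the generic fiber $X_\eta$, an abelian surface over $\mathbb C(B)$, $\alpha|_{X_\eta}\notin e^2(I^2_{\rm tot}(X_\eta))$.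

In each case $K=\mathbb C(X)$ has transcendence degree 3 over $\mathbb C$, so $cd_2(K)=3$.

**Theorem 2.** If $X$ is noetherian, regular, integral, with $2$ invertible and $cd_2(K)\le2$, then already $e^2:I^2(X,\mathcal O)\to{}_2\mathrm{Br}(X)$ is surjective.

So $3$ is the first bound at which failure occurs. We begin with Theorem 2, because its proof is the natural first attempt at the question.

## 3. Extending a form from the generic point when $cd_2(K)\le2$

Take a form over $K$ with the right Clifford invariant and try to extend it over $X$. Let $X$ be as in Theorem 2 and $\alpha\in{}_2\mathrm{Br}(X)$.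

**Step 1 (bounding dimensions).** We need $cd_2(k(x))\le1$ for codimension-one points $x$, and $\dim X\le2$. Let $K^h$ be the fraction field of the henselization of $\mathcal O_{X,x}$. It is separable algebraic over $K$, so $cd_2(K^h)\le cd_2(K)$. Suppose $cd_2(k(x))\ge n$. A pro-$2$-Sylow subgroup $S$ of the absolute Galois group of $k(x)$ has $H^n(S,\mathbb Z/2)\ne0$, and this group is the direct limit of the $H^n(k',\mathbb Z/2)$ over finite separable extensions $k'$ inside the fixed field of $S$. So some finite separable $k'/k(x)$ has $H^n(k',\mathbb Z/2)\neq0$. Let $K'/K^h$ be the unramified extension with residue field $k'$. The residue $H^{n+1}(K',\mathbb Z/2)\to H^n(k',\mathbb Z/2)$ is onto: lift a class to an unramified class and cup it with a uniformizer. So $cd_2(K)\ge n+1$. Hence $cd_2(k(x))+1\le cd_2(K)\le2$. Apply the same inequality successively to the quotients of a regular local ring of dimension $d$ by members of a regular system of parameters: each quotient is regular local, and its fraction field is a residue field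 at a codimension-one point of the previous one. This gives $d\le cd_2(K)\le2$.

**Step 2 (a generic form with no residues).** We want a form over $K$ whose second residues vanish. By Merkurjev there is $(V,q)$ over $K$ with class in $I^2(K)$ and $e^2(q)=\alpha_K$. The second residue (for a chosen uniformizer $\pi$ at $x$) maps $I^2(K)$ to $I(k(x))$ and satisfies
$$e^1(\partial_xq)=\partial_xe^2(q).\tag{1}$$
To check this, note that $I^2(K)$ is additively generated by the forms $\langle1,-a,-b,ab\rangle$, the norm forms of $(a,b)$. Since $(a,b)\cong(a,-ab)$, we may, after multiplying by squares, assume that $b=v$ is a unit and that $a$ is a unit or $a=u\pi$ with $u$ a unit. If both are units, both sides of (1) vanish. If $a=u\pi$, the residue of $\langle1,-u\pi,-v,uv\pi\rangle$ is $\langle-\bar u,\bar u\bar v\rangle$, which lies in $I(k(x))$ with discriminant $\bar v$, and $\partial_x(u\pi,v)$ is the class of $\bar v$.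

Since $\alpha$ is unramified, (1) gives $e^1(\partial_xq)=0$, so $\partial_xq\in I^2(k(x))$. As $cd_2(k(x))\le1$, quaternion algebras over $k(x)$ split, so their norm forms are hyperbolic. These generate $I^2(k(x))$, so $I^2(k(x))=0$. Thus $\partial_xq=0$ for every $x$ of codimension one.

**Step 3 (unimodular lattices at codimension-one points).** We turn $\partial_xq=0$ into a unimodular lattice over $R=\mathcal O_{X,x}$. Diagonalize $q$ and remove squares to obtain a lattice $M=M_1\perp M_2$, with $M_1$ unimodular and the bilinear form on $M_2$ equal to $\pi u$ with $u$ unimodular. Then $[\bar u]=\partial_xq=0$, so $\bar u$ has a Lagrangian $\bar N\subset M_2/\pi M_2$. Let $\tilde N\subset M_2$ be its preimage. Because $u(\tilde N,\tilde N)\subset\pi R$, the form $\pi u$ takes values in $R$ on $\pi^{-1}\tilde N\supset M_2$. The quotient $\pi^{-1}\tilde N/M_2\cong\bar N$ has length $\frac12\mathrm{rk}\,M_2$, so the valuation of the discriminant drops from $\mathrm{rk}\,M_2$ by $2\cdot\frac12\mathrm{rk}\,M_2$ to $0$. Hence $M_1\perp\pi^{-1}\tilde N$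 is unimodular.

**Step 4 (gluing).** We assemble the lattices into a bundle. Fix a diagonalizing basis of $V$. At all but finitely many codimension-one points $x$ its diagonal entries are units; there let $M_x$ be the $\mathcal O_{X,x}$-span $F_x$ of the basis. At the others let $M_x$ be a lattice from Step 3. Let $E$ be the sheaf $U\mapsto\bigcap_{x\in U^{(1)}}M_x$. On an affine open $\mathrm{Spec}\,S$, some $0\ne s\in S$ satisfies $sM_x\subset F_x$ for all $x$, so $sE$ lies in the free module on the basis and $E$ is coherent. Moreover $E_x=M_x$: an element $m\in M_x$ lies in $M_y$ for all but finitely many $y$, and for each bad $y\ne x$ a power of an element of $\mathfrak p_y\setminus\mathfrak p_x$ moves $m$ into $M_y$. So $E$ is the intersection of its localizations in codimension one, i.e. reflexive. A reflexive sheaf on a regular scheme of dimension $\le2$ is locally free. The adjoint map $E\to\mathcal Hom(E,\mathcal O)$ is an isomorphism in codimension one between reflexive sheaves, so it is an isomorphism, and $q$ extends to a regular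 form on $X$. Since $H^1_{\rm et}(X,\mathbb Z/2)\hookrightarrow H^1(K,\mathbb Z/2)$, its class lies in $I^2(X,\mathcal O)$. Since $\mathrm{Br}(X)\hookrightarrow\mathrm{Br}(K)$, its Clifford invariant is $\alpha$. This proves Theorem 2. $\square$

When $cd_2(K)=3$ the argument stops in Step 2. We still get $\partial_xq\in I^2(k(x))$, but this group need not vanish. For a concrete instance take $X=\mathrm{Spec}\,\mathbb C[x,y,z]$, $\alpha=0$, and
$$q=\langle1,-x\rangle\otimes\langle1,-y\rangle\otimes\langle1,-z\rangle=n\perp-x\,n,\qquad n=\langle1,-y,-z,yz\rangle .$$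
Scaling does not change $C_0$, so $e^2(q)=2[(y,z)]=0=\alpha_K$. Yet the residue of $q$ along $x=0$ is $-n$ over $\mathbb C(y,z)$. It is nonzero, because the residue of $(y,z)$ along $y=0$ is the nonsquare $z\in\mathbb C(z)^\times$. Here the choice of $q$ was silly, since the zero form works. But in general we would have to choose $q$, among all forms with the given Clifford invariant, so that all residues vanish at once, and nothing above tells us how. Also, in Step 4, a reflexive sheaf on a threefold need not be locally free. To show that no form whatsoever exists, we need an obstruction.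

## 4. A characteristic-class constraint

A form of rank $2n$ with trivial discriminant is a bundle with structure group $GSO_{2n}$, so its invariants satisfy the relations that hold in $H^*(BGSO_{2n})$. One of these ties the Clifford invariant to an algebraic class.

For a smooth complex variety $Y$ let $A(Y)\subset H^4(Y,\mathbb F_2)$ be the image of $CH^2(Y)$ under the cycle map. By Kummer theory and comparison there is an exact sequence
$$\mathrm{Pic}(Y)\xrightarrow{c_1}H^2(Y,\mathbb F_2)\to{}_2H^2_{\rm et}(Y,\mathbb G_m)\to0.\tag{2}$$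

**Proposition 3.** If $q\in I^2(Y,L)$, there is $\beta\in H^2(Y,\mathbb F_2)$ mapping to $e^2(q)$ with $\beta^2+\beta\,c_1(L)\in A(Y)$.

*Example.* For the hyperbolic form $E=W\oplus\mathcal Hom(W,L)$ with $\mathrm{rk}\,W=n$, take $\beta=c_1(W)$. It maps to $0$ in the Brauer group, and $\beta^2+\beta c_1(L)$ is visibly algebraic.

*Proof.* We use two textbook facts. For a connected complex reductive group $H$ with maximal torus $S$, $BH$ is simply connected with $\pi_2(BH)=\pi_1(H)$, so $H^2(BH,M)=\mathrm{Hom}(\pi_1(H),M)$; and $\pi_1(H)=X_*(S)/\langle\text{coroots}\rangle$.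

**Step 1 (a map to a classifying space).** We pass from the form to topology. Since $[q_1]-[q_2]=[q_1\perp-q_2]$, a Witt class is represented by a form. Adding hyperbolic forms, we represent $q$ by $(E,q,L)$ of rank $2n$ with $n\ge3$. Such forms are étale locally split, so they correspond to étale $GO_{2n}$-torsors, and a splitting $Z\cong\mathcal O\times\mathcal O$ reduces the group to the connected group $GSO_{2n}$. Étale maps are local isomorphisms analytically, so we get a principal $GSO_{2n}(\mathbb C)$-bundle on $Y(\mathbb C)$, i.e. a map $Y\to BGSO_{2n}$. The line bundle $L$ is associated to the multiplier $m:GSO_{2n}\to\mathbb G_m$.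

**Step 2 (degree two).** We find $H^2(BGSO_{2n},\mathbb F_2)$. Take the split form with isotropic basis $e_1,\dots,e_n,f_1,\dots,f_n$ and the maximal torus
$$T_0=\{\mathrm{diag}(x_1,\dots,x_n,mx_1^{-1},\dots,mx_n^{-1})\}.$$
Then $X_*(T_0)=\mathbb Z^n\oplus\mathbb Z$ with coordinates $(x_1,\dots,x_n,m)$. The coroots lie in the kernel $SO_{2n}$ of $m$; they are the $\pm\epsilon_i\pm\epsilon_j$ $(i\ne j)$ with $m=0$, and they span the lattice $D_n$ of vectors with even coordinate sum. So $\pi_1(GSO_{2n})=\mathbb Z^n/D_n\oplus\mathbb Z=\mathbb Z/2\oplus\mathbb Z$. Hence $H^2(BGSO_{2n},\mathbb F_2)$ has a basis $\beta,\ell$ with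
$$\beta|_{T_0}=\textstyle\sum x_i,\qquad \ell|_{T_0}=m,$$
and $\ell$ pulls back to $c_1(L)$ mod $2$. We use the same letters for the pullbacks to $Y$.

**Step 3 ($H^4(BGSO_{2n},\mathbb F_2)\to H^4(BT_0,\mathbb F_2)$ is injective).** This allows us to check identities on the torus. Let $z$ be in the kernel, and use the Serre spectral sequence of $BSO_{2n}\to BGSO_{2n}\xrightarrow{m}B\mathbb G_m$. We have $H^*(BSO_{2n},\mathbb F_2)=\mathbb F_2[w_2,\dots,w_{2n}]$, and on the torus of $SO_{2n}$, $w=\prod(1+x_i)$. So $w_2^2$ and $w_4$, which span $H^4(BSO_{2n},\mathbb F_2)$, restrict to $\sum x_i^2$ and $\sum_{i<j}x_ix_j$; these are linearly independent, hence $z|_{BSO_{2n}}=0$. Next, $\beta|_{BSO_{2n}}=w_2$, since both restrict to $\sum x_i$. As $E_2^{1,3}=E_2^{3,1}=0$, $E_2^{2,2}=\mathbb F_2\,\ell w_2$ and $E_2^{4,0}=\mathbb F_2\,\ell^2$, we get $z=a\,\ell\beta+b\,\ell^2$ with $a,b\in\mathbb F_2$. On $T_0$ this is $a\,m\sum x_i+b\,m^2$, so $a=b=0$.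

**Step 4 (the algebraic class).** We compute $c_2(E)$. The weights of $E$ are $x_i$ and $m-x_i$, so on $T_0$
$$c(E)=\prod(1+x_i)(1+m-x_i)=\prod\bigl(1+m+x_i(m-x_i)\bigr),$$
and mod $2$, $c_2(E)|_{T_0}=\binom n2m^2+m\sum x_i+\sum x_i^2$. Since $(\sum x_i)^2=\sum x_i^2$ mod $2$, Step 3 gives
$$c_2(E)=\beta^2+\beta\ell+\tbinom n2\ell^2.\tag{3}$$
On $Y$ the classes $c_2(E)$ and $c_1(L)^2$ lie in $A(Y)$, so $\beta^2+\beta c_1(L)\in A(Y)$.

**Step 5 ($\beta$ maps to $e^2(q)$).** It remains to identify the Brauer class. Let $W=\langle e_1,\dots,e_n\rangle$; on $\Lambda W$ let $e_i$ act by wedging and $f_i$ by contraction. Then $C_0^+=\mathrm{End}(\Lambda^{ev}W)$ for the split form, with $N:=\dim\Lambda^{ev}W=2^{n-1}$. By the rule $vw\mapsto m(g)^{-1}g(v)g(w)$, $T_0$ acts on $e_ie_j$, $e_if_j$, $f_if_j$ with weights $x_i+x_j-m$, $x_i-x_j$, $m-x_i-x_j$. These products generate $C_0$. Hence $T_0$ acts on $\mathrm{End}(\Lambda^{ev}W)$ through conjugation by the diagonal matrix whose entry at $e_I$ ($|I|$ even) is the character $\sum_{i\in I}x_i-\frac{|I|}2m$;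 for instance, $e_ie_j$ raises this character by $x_i+x_j-m$. Identify $\pi_1(PGL_N)=\mathbb Z/N$ by the sum of exponents. Each $i$ lies in $2^{n-2}$ even subsets, so $\sum_I\frac{|I|}2=n2^{n-3}$, an integer as $n\ge3$, and the homomorphism $\pi_1(GSO_{2n})\to\pi_1(PGL_N)=\mathbb Z/N$ is
$$2^{n-2}\textstyle\sum x_i-n2^{n-3}m=\frac N2\sum x_i-\frac{nN}4m.$$

The Brauer class of $C_0^+$ is the image of the boundary class of its $PGL_N$-torsor in $H^2(Y,\mu_N)$ for $1\to\mu_N\to SL_N\to PGL_N\to1$. By functoriality along the morphism of sites $Y(\mathbb C)\to Y_{\rm et}$ it is compatible with the analytic boundary. The latter is, up to sign, the pullback of $\mathrm{id}\in\mathrm{Hom}(\pi_1(PGL_N),\mathbb Z/N)=H^2(BPGL_N,\mathbb Z/N)$: the loop $\mathrm{diag}(e^{2\pi ita_k})$ lifts to $SL_N$ as $\mathrm{diag}(e^{2\pi it(a_k-s/N)})$ with $s=\sum a_k$, and ends at $e^{-2\pi is/N}$. So up to sign the boundary class is the image of $\beta$ under $\mu_2\subset\mu_N$ minus $\frac{nN}4c_1(L)$. The last term comes from $\mathrm{Pic}(Y)$ and dies in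 $\mathrm{Br}(Y)$. Thus $\beta\mapsto e^2(q)$; the sign does not matter for a $2$-torsion class. $\square$

## 5. Squares in families of abelian surfaces

Where can Proposition 3 bite? Let $A$ be an abelian surface with lattice $T$, and write $H^s(A,R)=\Lambda^sT^*\otimes R$.

Try a product $Y=A\times C$ with $C$ a smooth curve and a class $b$ pulled back from $A$. Lift $b$ to an alternating form $E\in\Lambda^2T^*$. Then $E\wedge E$ is twice the Pfaffian times $[pt]$, so $b^2=0$ and the condition holds with $L$ trivial. The class is in fact a Clifford invariant: Theorem 2 applies to the surface $A$, and we pull the form back.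

Now let $A$ vary in a family over $B$ with finite monodromy group $G$. A $G$-invariant form $\varphi\in\Lambda^2(T/2)^*$ may extend to a class $b$ on the total space, but a quadratic refinement $q$ of $\varphi$ may fail to be invariant. The failure is the cocycle $g\mapsto q-g\cdot q$, giving a class $c_\varphi\in H^1(\pi,(T/2)^*)$. We shall show that over an open $U\subsetneq B$,
$$b^2=\varphi\wedge c_\varphi\in H^1(\pi_1(U),\Lambda^3(T/2)^*),\tag{4}$$
which can be nonzero. To use this we need a group $G$ with several invariant forms, and a family with so few algebraic classes that $A(X_U)$ and $\mathrm{Pic}(X_U)$ can be computed. The parameter of our forms will be $\kappa\in\mathbb F_4$. The condition of Proposition 3 will become $\kappa^2+r'\kappa\kappa_0=0$ with a fixed $\kappa_0\neq0$ and an integer $r'$ depending on $L$. Over all $r'$ its solutions are $\{0,\kappa_0\}$: a *proper subgroup* of $\mathbb F_4$. So even sums of Clifford invariants cannot leave it.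

## 6. The abelian scheme built from Hurwitz quaternions

Let $\mathbb H$ be the real quaternions, $\mathcal H$ the Hurwitz order (coordinates all in $\mathbb Z$ or all in $\frac12+\mathbb Z$), $T=\mathcal H$ as a lattice, and $\omega=\frac{-1+i+j+k}2$, so $\omega^2+\omega+1=0$. Let $G=\mathcal H^\times$, of order $24$, act on $T$ by left multiplication; $-1\in G$. Conjugation by $\omega$ permutes $i,j,k$ cyclically, so $i$ and $\omega$ generate a group containing $Q_8$ and an element of order $3$, i.e. all of $G$.

**Step 1 (the curves).** We need a curve with a connected $G$-cover. Let $B$ have genus $2$, with standard generators $a_1,b_1,a_2,b_2$ of $\pi_1(B)$ and relation $[a_1,b_1][a_2,b_2]=1$. Then $a_1\mapsto i$, $a_2\mapsto\omega$, $b_1,b_2\mapsto1$ defines a surjection $\pi_1(B)\twoheadrightarrow G$. Let $C\to B$ be the corresponding connected étale $G$-cover.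

**Step 2 (the abelian surface).** For odd $c\in\mathbb Z$ let $p_0=\frac{i+cj}2$, $J=p_0/|p_0|$ (so $J^2=-1$), and $A=\mathbb H/\mathcal H$ with complex structure $x\mapsto xJ$. Left multiplication commutes with it, so $G$ acts on $A$ by holomorphic group automorphisms. For $p\in\mathrm{Im}\,\mathbb H$ put
$$E_p(x,y)=\mathrm{trd}(xp\bar y)=\mathrm{trd}(p\,\bar yx).\tag{5}$$
This is alternating because $\overline{xp\bar x}=-xp\bar x$, and $G$-invariant because $\bar gg=1$. The map $p\mapsto E_p$ is injective, since $E_p(x,1)=\mathrm{trd}(px)$. We check that $E_{p_0}$ is a polarization. For $z=\bar yx\in\mathcal H$ with coordinates $z_0,z_i,z_j,z_k$,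
$$E_{p_0}(x,y)=\mathrm{trd}(p_0z)=-(z_i+cz_j)\in\mathbb Z,$$
as $c$ is odd. As $J$ commutes with $p_0$ and $J\bar J=1$, $E_{p_0}(xJ,yJ)=E_{p_0}(x,y)$; and $E_{p_0}(x,yJ)=|p_0|\,\mathrm{trd}(x\bar y)$ is positive definite. So $A$ is an abelian surface. The form $\mathrm{trd}(x\bar y)$ has determinant $16$ on $\mathbb Z\langle1,i,j,k\rangle$, which has index $2$ in $\mathcal H$, so it has determinant $4$ on $\mathcal H$. Right multiplication by $p_0$ has determinant $N(p_0)^2$. Hence
$$\det E_{p_0}=4N(p_0)^2=\Bigl(\frac{1+c^2}2\Bigr)^2\quad\text{is odd, as }1+c^2\equiv2\bmod8.\tag{6}$$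
For $c=1$ the determinant is $1$.

**Step 3 (choosing $c$).** We want $A$ unrelated to the Jacobian $J(C)$. Right multiplication by $2p_0=i+cj\in\mathcal H$ preserves $\mathcal H$ and is the complex scalar $\sqrt{-1}\sqrt{1+c^2}$. So $\mathcal H\otimes\mathbb Q$ is a plane over $F=\mathbb Q(\sqrt{-(1+c^2)})$ acting by scalars, and $\mathbb H=(\mathcal H\otimes\mathbb Q)\otimes_F\mathbb C$. Choosing an $F$-basis, $A$ is isogenous to $E_c^2$ with $E_c=\mathbb C/(\mathbb Z+\mathbb Z\sqrt{-(1+c^2)})$.

Infinitely many fields $F$ occur. Let $\ell\equiv1\bmod4$ be prime and $c_0^2\equiv-1\bmod\ell$. As $(c_0+\ell)^2+1\equiv c_0^2+1+2c_0\ell\bmod\ell^2$ with $\ell\nmid2c_0$, one of $c_0$, $c_0+\ell$ satisfies $v_\ell(1+c^2)=1$. Adding $\ell^2$ if necessary makes $c$ odd without changing this, and then $\ell$ ramifies in $F$. Each field has only finitely many ramified primes. Elliptic curves with different CM fields are not isogenous, $C$ does not depend on $c$, and $J(C)$ has finitely many simple isogeny factors. So we may fix $c$ with $\mathrm{Hom}(J(C),A)=0$.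 The dual $\hat A$ is isogenous to $A$, so $\mathrm{Hom}(J(C),\hat A)=0$ too.

**Step 4 (the threefold).** Let $X=(A\times C)/G$ for the diagonal action, free because it is free on $C$, and $f:X\to B=C/G$. This is a smooth projective threefold and an abelian scheme over $B$ with fiber $A$, with zero section $o$ and multiplications $[n]:X\to X$. The monodromy on $T$ is through $\pi_1(B)\twoheadrightarrow G$.

**Lemma 4.** There are no nonzero Hodge classes in $H^1(A,\mathbb Q)\otimes H^1(C,\mathbb Q)(1)$ or in $H^3(A,\mathbb Q)\otimes H^1(C,\mathbb Q)(2)$.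

*Proof.* For an abelian variety $D$, morphisms of Hodge structures $H^1(D,\mathbb Q)\to H^1(C,\mathbb Q)$ form $\mathrm{Hom}(J(C),D)\otimes\mathbb Q$. Since $H^1(\hat A)=H^1(A)^\vee(-1)$, the classes of the first kind are morphisms $H^1(\hat A)\to H^1(C)$, i.e. elements of $\mathrm{Hom}(J(C),\hat A)\otimes\mathbb Q=0$. Since $H^3(A)\cong H^1(A)^\vee(-2)$, those of the second kind are morphisms $H^1(A)\to H^1(C)$, i.e. elements of $\mathrm{Hom}(J(C),A)\otimes\mathbb Q=0$. $\square$

## 7. The $G$-module $V=\mathcal H/2\mathcal H$ and its invariant forms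

**Step 1 (coordinates).** We make $V$ an $\mathbb F_4$-plane on which $G$ acts by explicit matrices. Direct computation gives, for conjugation $x\mapsto(1+i)^{-1}x(1+i)$, that $i\mapsto i$, $j\mapsto-k$, $k\mapsto j$. This preserves $\mathcal H$, so $P:=(1+i)\mathcal H=\mathcal H(1+i)$ is a two-sided ideal. Then $P^2=(1+i)^2\mathcal H=2\mathcal H$, $|\mathcal H/P|=N(1+i)^2=4$, and elements of $P$ have even norm. Right multiplication by $\mathbb Z[\omega]/2=\mathbb F_4$ makes $V$ an $\mathbb F_4$-plane and commutes with $G$. Put $\mathbf f=1$, $\mathbf e=1+i$. Now $\mathbf e\ne0$ in $V$ (its norm $2$ is not divisible by $4$), so $\mathbf e\mathbb F_4\subset P/2\mathcal H$ is an equality, both having order $4$. Since $\mathbf f\notin P$, $V=\mathbf e\mathbb F_4\oplus\mathbf f\mathbb F_4$. Write $x=\mathbf ex_1+\mathbf fx_2$.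

**Step 2 (the action of $Q_8$).** We have $i-1=i(1+i)\in P$ and
$$k-1=(1+i)\omega,\qquad\text{because } \tfrac12(1-i)(k-1)=\tfrac12(-1+i+j+k)=\omega .$$
As $i$ and $k$ generate $Q_8$ and $P$ is an ideal, $u-1\in P$ for all $u\in Q_8$. So $u\mathbf f=\mathbf f+\mathbf ea(u)$ with $a(u)\in\mathbb F_4$, and $u\mathbf e=\mathbf e$ since $(u-1)\mathbf e\in P^2=2\mathcal H$. Thus $u$ acts as
$$n_a:(x_1,x_2)\mapsto(x_1+ax_2,x_2),\qquad a=a(u),$$
and $a:Q_8\to\mathbb F_4$ is a homomorphism. As $i-1\equiv1+i\bmod 2$, $a(i)=1$; the display gives $a(k)=\omega$. So $a$ is onto.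

**Step 3 (the action of $\omega$).** Clearly $\omega\mathbf f=\mathbf f\omega$. By the conjugation formulas $(1+i)^{-1}\omega(1+i)=\frac{-1+i+j-k}2=\omega-k$. In $V$, $\mathbf ek=\mathbf e$ because $\mathbf e(k-1)\in P^2$. Hence $\omega\mathbf e=\mathbf e(\omega-k)=\mathbf e(\omega+1)=\mathbf e\omega^2$, and $\omega$ acts as
$$\tau:(x_1,x_2)\mapsto(\omega^2x_1,\omega x_2).$$
It follows that $V^\tau=0$, and, as $\tau$ has order $3$, also $(V^*)^\tau=0$. Exterior powers being over $\mathbb F_2$, $\Lambda^4V^*$ is trivial and $\Lambda^3V^*\cong V\otimes\Lambda^4V^*$, so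
$$V^\tau=(V^*)^\tau=(\Lambda^3V^*)^\tau=0.\tag{7}$$

**Notation.** Write $\mathrm{tr}=\mathrm{tr}_{\mathbb F_4/\mathbb F_2}$, $\theta_z(x)=\mathrm{tr}(zx_2)$, $\psi_z(x)=\mathrm{tr}(zx_1)$, and
$$\varepsilon=\theta_1\wedge\theta_\omega,\quad\varepsilon(x,y)=x_2^2y_2+x_2y_2^2,\qquad\lambda_\kappa(x,y)=\mathrm{tr}(\kappa(x_1y_2+x_2y_1)).$$
The formula for $\varepsilon$ follows by expanding $(x_2+x_2^2)(\omega y_2+\omega^2y_2^2)+(\omega x_2+\omega^2x_2^2)(y_2+y_2^2)$ and using $\omega+\omega^2=1$.

**Lemma 5.** $\Phi:=(\Lambda^2V^*)^G=\{\lambda_\kappa+\eta\varepsilon:\kappa\in\mathbb F_4,\ \eta\in\mathbb F_2\}$, and such a form is nondegenerate iff $\kappa\ne0$. Moreover $(\Lambda^2T^*)^G$ has rank $3$ and maps onto $\Phi$, and $(\Lambda^2T^*_{\mathbb R})^G=\{E_p:p\in\mathrm{Im}\,\mathbb H\}$.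

*Proof.* Write an alternating form as $B_{11}(x_1,y_1)+B_{12}(x_1,y_2)+B_{12}(y_1,x_2)+B_{22}(x_2,y_2)$ with $B_{11},B_{22}$ alternating, and suppose it is invariant under all $n_a$. At $x_2=0$ this says $B_{11}(x_1,ay_2)=0$, so $B_{11}=0$. What remains is $B_{12}(ax_2,y_2)=B_{12}(ay_2,x_2)$. Taking $y_2=1$, $B_{12}(a,x)=B_{12}(ax,1)=\mathrm{tr}(\kappa ax)$ for some $\kappa$, because every $\mathbb F_2$-linear functional on $\mathbb F_4$ is $\mathrm{tr}(\kappa\,\cdot)$. And $B_{22}$ is a multiple of $\varepsilon$, the only nonzero alternating form in $x_2,y_2$. Conversely, $\lambda_\kappa$ is $n_a$-invariant since the extra terms $\mathrm{tr}(\kappa ax_2y_2)$ cancel in pairs, and $\tau$-invariant since $\omega^2\omega=1$; $\varepsilon$ involves only $x_2,y_2$ and is $\tau$-invariant since $\omega^3=1$.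

If $\kappa\ne0$ and $x$ is in the radical, pairing with $(y_1,0)$ gives $\mathrm{tr}(\kappa x_2y_1)=0$ for all $y_1$, so $x_2=0$; then pairing with $(0,y_2)$ gives $x_1=0$. For $\kappa=0$ all $(x_1,0)$ are in the radical.

Finally, if an invariant form in $\Lambda^2T^*$ is divisible by $2$, its half is invariant. So $(\Lambda^2T^*)^G/2$ injects into $\Phi$, which has dimension $3$. The rank of $(\Lambda^2T^*)^G$ equals $\dim(\Lambda^2T^*_{\mathbb R})^G$, which is $\ge3$ because of the forms $E_p$. So the rank is $3$, the injection is onto $\Phi$, and the $E_p$ exhaust the real invariants. $\square$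

Write $\kappa(\varphi)$ for the parameter $\kappa$ of $\varphi\in\Phi$. It is additive in $\varphi$.

*Example.* Let $\varphi=E_{p_0}\bmod2$. On $\mathbf ex_1$ and $\mathbf fy_2$ its value is $z_i+cz_j$ mod $2$ with $z=\bar y_2(1+i)x_1$. For $x_1=y_2=1$, $z=1+i$ and the value is $1$. For $x_1=\omega$, $y_2=1$, $z=(1+i)\omega=k-1$ and the value is $0$. So $\mathrm{tr}(\kappa)=1$ and $\mathrm{tr}(\kappa\omega)=0$, i.e. $\kappa=\omega^2$.

## 8. The class of a non-invariant quadratic refinement

Let $\pi\twoheadrightarrow G$ be any surjection of groups. Groups act on functions by $(g\cdot q)(x)=q(g^{-1}x)$.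

**Definition.** For $\varphi\in\Phi$ choose a quadratic $q:V\to\mathbb F_2$ with polar form $q(x+y)-q(x)-q(y)=\varphi(x,y)$. As $\varphi$ is invariant, $q-g\cdot q$ is additive, and $g\mapsto q-g\cdot q$ is a $1$-cocycle: $q-gh\cdot q=(q-g\cdot q)+g\cdot(q-h\cdot q)$. Let $c_\varphi\in H^1(\pi,V^*)$ be its class. Two choices of $q$ differ by a linear form $l$, which changes the cocycle by the coboundary $l-g\cdot l$; so $c_\varphi$ is well defined. It is additive in $\varphi$.

*Example.* For $\varphi=\varepsilon$ take $q(x)=x_2^3$, with polar form $x_2^2y_2+x_2y_2^2$. This $q$ is invariant under $n_a$ and $\tau$, so $c_\varepsilon=0$.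

**Lemma 6.** (i) $c_\varphi=0$ iff $\kappa(\varphi)=0$. (ii) For $\varphi,\varphi_0\in\Phi$ with $\kappa=\kappa(\varphi)$, $\kappa_0=\kappa(\varphi_0)$ and $r\in\mathbb F_2$: the class $\varphi\wedge c_\varphi+r\,\varphi\wedge c_{\varphi_0}\in H^1(\pi,\Lambda^3V^*)$ vanishes iff $\kappa^2+r\kappa\kappa_0=0$.

*Proof.* (i) For $\varphi=\lambda_\kappa+\eta\varepsilon$ take $q=\mathrm{tr}(\kappa x_1x_2)+\eta x_2^3$. It is $\tau$-invariant. As $n_a^{-1}=n_a$,
$$(q-n_a\cdot q)(x)=q(x)-q(x_1+ax_2,x_2)=\mathrm{tr}(\kappa ax_2^2)=\mathrm{tr}(\kappa^2a^2x_2),$$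
using $\mathrm{tr}(u)=\mathrm{tr}(u^2)$ and $x_2^4=x_2$. So the cocycle is $0$ on elements acting as $\tau$, and $\theta_{\kappa^2a^2}$ on elements acting as $n_a$. If it is the coboundary of $w$, then $w\in(V^*)^\tau=0$, so all $\theta_{\kappa^2a^2}$ vanish and $\kappa=0$. Conversely, for $\kappa=0$ the form $q$ is $G$-invariant.

(ii) We first compute $\lambda_\kappa\wedge\theta_z$. The bases $(1,\omega)$ and $(\omega^2,1)$ of $\mathbb F_4$ are trace-dual, so
$$u=\omega^2\,\mathrm{tr}(u)+\mathrm{tr}(\omega u)\qquad(u\in\mathbb F_4).\tag{8}$$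
Apply (8) to $u=\kappa y_2$ in $\mathrm{tr}(x_1\cdot\kappa y_2)$ to get $\lambda_\kappa=\psi_{\omega^2}\wedge\theta_\kappa+\psi_1\wedge\theta_{\kappa\omega}$. Next, $\theta_u\wedge\theta_v=\mathrm{tr}(uv^2)\,\varepsilon$: both sides are alternating in $(u,v)$ (note $\mathrm{tr}(uv^2)=uv^2+u^2v$) and agree at $(1,\omega)$, where $\mathrm{tr}(\omega^2)=1$. Hence
$$\lambda_\kappa\wedge\theta_z=\psi_y\wedge\varepsilon,\qquad y=\omega^2\,\mathrm{tr}(\kappa z^2)+\mathrm{tr}(\omega\kappa z^2)=\kappa z^2,$$
by (8) again, while $\varepsilon\wedge\theta_z=0$.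

For $\varphi'\in\Phi$ with $\kappa'=\kappa(\varphi')$, use the representative of $c_{\varphi'}$ from (i). The cocycle $\varphi\wedge c_{\varphi'}$ is $0$ at $\tau$; at $n_a$ we have $z=\kappa'^2a^2$, $z^2=\kappa'a$, so the value is $\psi_{\kappa\kappa'a}\wedge\varepsilon$. The cocycle in (ii) is therefore $0$ at $\tau$ and $\psi_{\nu a}\wedge\varepsilon$ at $n_a$, with $\nu=\kappa^2+r\kappa\kappa_0$. If it is the coboundary of $w$, then $w\in(\Lambda^3V^*)^\tau=0$, so $\psi_{\nu a}\wedge\varepsilon=0$ for all $a$. As $\psi_y,\theta_1,\theta_\omega$ are linearly independent for $y\ne0$, $\nu=0$. Conversely, if $\nu=0$ the cocycle vanishes on the preimages in $\pi$ of $\omega$ and of $Q_8$. These generate $\pi$, so the cocycle is zero. $\square$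

## 9. Integral classes on $X_U$ and the formula for their squares

Let $\emptyset\ne U\subsetneq B$ be open and $\pi=\pi_1(U)$. Then $\pi$ is free, $U$ is a $K(\pi,1)$, and $\pi\to\pi_1(B)\to G$ is onto. The universal cover $\mathbb H\times\tilde U$ of $X_U$ is contractible, so by the zero section $X_U$ is a $K(\Gamma,1)$ with $\Gamma=T\rtimes\pi$, where $\pi$ acts on $T$ through $G$. Restriction to the fiber $A$ is restriction to $T$. Since $H^r(\pi,-)=0$ for $r\ge2$, the Lyndon–Hochschild–Serre spectral sequence of $\Gamma\to\pi$ gives, for $R=\mathbb Z,\mathbb Q,\mathbb F_2$,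
$$0\to F^1H^s=H^1(\pi,H^{s-1}(A,R))\to H^s(X_U,R)\to H^s(A,R)^\pi\to0.\tag{9}$$
By multiplicativity, $F^1\cdot F^1\subset F^2=0$. For $t\in H^2$ and $y\in F^1$, the product $ty\in F^1$ is, up to sign, induced by $t|_A\wedge$ on coefficients. The map $[-1]^*$ acts as $-1$ on $F^1H^2$ and on $F^1H^4$, whose coefficients are $T^*\otimes R$ and $\Lambda^3T^*\otimes R$.

**Lemma 7.** $H^1(\pi,T^*)$ and $H^1(\pi,\Lambda^3T^*)$ are torsion-free.

*Proof.* For $M$ one of these modules and a prime $\ell$, the sequence $0\to M\xrightarrow{\ell}M\to M/\ell\to0$ shows that $H^1(\pi,M)[\ell]$ is a quotient of $(M/\ell)^\pi$. For odd $\ell$ this is $0$ because $-1\in G$ acts as $-1$. For $\ell=2$ it is $0$ by (7). $\square$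

For $t\in H^2(X_U,\mathbb Z)$ put $\ell_t=t-[-1]^*t$. It restricts to $0$ on $A$, so $\ell_t\in F^1H^2=H^1(\pi,T^*)$. Let $[o]\in H^4(X_U,\mathbb Z)$ be the class of the zero section; then $[o]|_A=[pt]$ and $[-1]^*[o]=[o]$.

**Lemma 8.** If $t|_A=E$ and $E\wedge E=e\,[pt]$, then $t^2=e[o]+t\,\ell_t$, and $e$ is even.

*Proof.* $E\wedge E$ is twice the Pfaffian times $[pt]$, so $e$ is even. Let $s=t^2-e[o]$, which lies in $F^1H^4$. Since $\ell_t^2=0$,
$$-s=[-1]^*s=(t-\ell_t)^2-e[o]=s-2t\ell_t .$$
So $2s=2t\ell_t$ in $F^1H^4$, and $s=t\ell_t$ by Lemma 7. $\square$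

**Lemma 9.** If $\varphi=t|_A\bmod2$, then $\ell_t\bmod2=c_\varphi\in H^1(\pi,V^*)$.

*Proof.* **Step 1 (an explicit $2$-cocycle for $t$).** We make $[-1]^*$ computable. The class $t$ corresponds to a central extension $\hat\Gamma$ of $\Gamma$ by $\mathbb Z$. Classes in $H^2(T,\mathbb Z)=\Lambda^2T^*$ are determined by the commutator pairing, so the restriction of $\hat\Gamma$ to $T$ may be written as $\hat H=\mathbb Z\times T$ with
$$(m,x)(n,y)=(m+n+\beta_0(x,y),\,x+y),$$
where $\beta_0$ is bilinear with $\beta_0(x,y)-\beta_0(y,x)=\pm E(x,y)$, $E=t|_A$ (take the upper triangular part of $\pm E$ in a basis). As $\pi$ is free, $\pi\subset\Gamma$ lifts to $\hat\Gamma$ by a homomorphism $\sigma$. So $\hat\Gamma=\hat H\rtimes\pi$, with $g\in\pi$ acting by $(m,x)\mapsto(m+h_g(x),gx)$ for some function $h_g:T\to\mathbb Z$. Being an automorphism means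
$$h_g(x+y)-h_g(x)-h_g(y)=\delta_g(x,y):=\beta_0(gx,gy)-\beta_0(x,y);\tag{10}$$
in particular $h_g(0)=0$. With the section $(x,g)\mapsto(0,x)\sigma(g)$ one has
$$(0,x)\sigma(g)\,(0,y)\sigma(g')=(0,x)\,(h_g(y),gy)\,\sigma(gg')=\bigl(\beta_0(x,gy)+h_g(y),\,x+gy\bigr)\,\sigma(gg').$$
So $t$ is represented by $((x,g),(y,g'))\mapsto\beta_0(x,gy)+h_g(y)$.

**Step 2 (the class $\ell_t$).** The map $[-1]$ induces $(x,g)\mapsto(-x,g)$ on $\Gamma$. Subtracting the pulled-back cocycle, $\ell_t$ is represented by
$$((x,g),(y,g'))\mapsto\ell_g(y):=h_g(y)-h_g(-y).$$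
By (10) and $\delta_g(-x,-y)=\delta_g(x,y)$, $\ell_g$ is additive. Composing the actions of $g'$ and $g$ gives $h_{gg'}=h_{g'}+h_g\circ g'$, so $u(g):=\ell_g\circ g^{-1}$ satisfies $u(gg')=u(g)+g\cdot u(g')$, i.e. $u\in Z^1(\pi,T^*)$. The $2$-cocycle above is $\langle u(g),gy\rangle$: the cup product of $u$ with the crossed homomorphism $\xi:\Gamma\to T$, $\xi(x,g)=x$. Since $\xi|_T=\mathrm{id}$, multiplicativity of the spectral sequence for the pairing $T^*\otimes T\to\mathbb Z$ shows that this class in $F^1H^2=H^1(\pi,T^*)$ is $\pm[u]$.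

**Step 3 (reduction mod $2$).** It remains to recognize $u$ mod $2$. Setting $y=-x$ in (10) gives $h_g(-x)=\delta_g(x,x)-h_g(x)$. So
$$\ell_g(x)=2h_g(x)-\delta_g(x,x)\equiv q(gx)-q(x)\pmod2,\qquad q(x)=\beta_0(x,x)\bmod2.$$
Here $q$ is a quadratic function on $V$ with polar form $\beta_0(x,y)+\beta_0(y,x)\equiv\varphi(x,y)$. Thus $u(g)=\ell_g\circ g^{-1}\equiv q-g\cdot q$, which represents $c_\varphi$. $\square$

## 10. Algebraic classes on $X_U$

Let $C_U$ be the preimage of $U$ in $C$, so that $A\times C_U\to X_U$ is a finite étale $G$-cover; pullback along it is injective on rational cohomology. As $C_U$ is an affine curve, $H^2(C_U,\mathbb Q)=0$.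

**Lemma 10.** $A(X_U)=\mathbb F_2[o]$.

*Proof.* $CH^2(X_U)$ is generated by integral curves $Z\subset X_U$; let $\bar Z$ be the closure in $X$. The $H^3(A,\mathbb Q)\otimes H^1(C,\mathbb Q)$-component of the pullback of $[\bar Z]$ to $A\times C$ is a Hodge class, hence $0$ by Lemma 4. Since $H^2(C_U,\mathbb Q)=0$, the class $[Z]$ pulls back in $H^4(A\times C_U,\mathbb Q)$ to $d\cdot pr_A^*[pt]$, where $[Z]|_A=d[pt]$. The class $[o]$ pulls back to $pr_A^*[pt]$. So $[Z]-d[o]$ is torsion. It restricts to $0$ on $A$, so it lies in $F^1H^4(X_U,\mathbb Z)=H^1(\pi,\Lambda^3T^*)$ and is $0$ by Lemma 7. Reducing mod $2$ gives $A(X_U)\subset\mathbb F_2[o]$, and $[o]$ is algebraic. $\square$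

**The invariant Néron–Severi class.** By Lemma 5, $NS(A)\cap(\Lambda^2T^*)^G$ consists of the integral $E_p$ with $E_p(xJ,yJ)=E_p(x,y)$, i.e. $JpJ^{-1}=p$, i.e. $p\in\mathbb Rp_0$. So it is $\mathbb ZE_0$ for some $E_0$, with $E_{p_0}$ an integral multiple of $E_0$. As $\det E_{p_0}$ is odd by (6), so is $\det E_0$. Put $\varphi_0=E_0\bmod2$ and $\kappa_0=\kappa(\varphi_0)$. Then $\varphi_0$ is nondegenerate, and $\kappa_0\ne0$ by Lemma 5. (The multiple is odd, so $\varphi_0=E_{p_0}\bmod2$, and the example of Section 7 gives $\kappa_0=\omega^2$.)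

**Lemma 11.** For $L\in\mathrm{Pic}(X_U)$, $c_1(L)|_A=2r'E_0$ for some $r'\in\mathbb Z$, and $c_1(L)\bmod2=r'c_{\varphi_0}\in F^1H^2(X_U,\mathbb F_2)$.

*Proof.* **Step 1 ($\ell_{c_1(L)}=0$).** We show that $c_1(L)$ is symmetric under $[-1]$. Extend $L$ to $X$. The class $c_1(L)|_A$ is $\pi$-invariant and in $NS(A)$, so $c_1(L)|_A=rE_0$. The $H^1(A,\mathbb Q)\otimes H^1(C,\mathbb Q)$-component of the pullback of $c_1(L)$ to $A\times C$ is a Hodge class, hence $0$ by Lemma 4. As $H^2(C_U,\mathbb Q)=0$, the rational pullback to $A\times C_U$ comes from $H^2(A,\mathbb Q)$ and is $[-1]^*$-invariant. So $\ell_{c_1(L)}$ is torsion, and $\ell_{c_1(L)}=0$ by Lemma 7.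

**Step 2 ($r$ is even).** By Lemma 9, $0=c_{r\varphi_0}=r\,c_{\varphi_0}$. Since $\kappa_0\ne0$, Lemma 6(i) gives $c_{\varphi_0}\ne0$, so $r=2r'$.

**Step 3 (the class mod $2$).** By (9) choose $t_0\in H^2(X_U,\mathbb Z)$ with $t_0|_A=E_0$. The class $d=c_1(L)-r'(t_0+[-1]^*t_0)$ restricts to $2r'E_0-2r'E_0=0$, so $d\in F^1H^2$, where $[-1]^*$ acts as $-1$. By Step 1, $d$ is also $[-1]^*$-invariant. So $2d=0$, and $d=0$ by Lemma 7. As $t_0+[-1]^*t_0=2t_0-\ell_{t_0}$, we get mod $2$ that $c_1(L)=r'\ell_{t_0}=r'c_{\varphi_0}$ by Lemma 9. $\square$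

**Proposition 12.** Let $b\in H^2(X_U,\mathbb F_2)$ and $\varphi=b|_A\in\Phi$. If $b^2+b\,c_1(L)\in A(X_U)$ for some $L\in\mathrm{Pic}(X_U)$, then $\kappa(\varphi)\in\{0,\kappa_0\}$.

*Proof.* By Lemma 5, $\varphi$ lifts to some $E\in(\Lambda^2T^*)^G$, and by (9) there is $t\in H^2(X_U,\mathbb Z)$ with $t|_A=E$. Then $b=t+y$ mod $2$ with $y\in F^1$, and $y^2=0$. By Lemma 8 ($e$ is even) and Lemma 9,
$$b^2=t^2+y^2=t^2=t\,\ell_t=\varphi\wedge c_\varphi,$$
which is (4). By Lemma 11, $b\,c_1(L)=r'\varphi\wedge c_{\varphi_0}$. So, using Lemma 10,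
$$b^2+b\,c_1(L)=\varphi\wedge c_\varphi+r'\varphi\wedge c_{\varphi_0}\in F^1\cap\mathbb F_2[o]=0,$$
because $[o]|_A=[pt]\ne0$ mod $2$. By Lemma 6(ii), $\kappa(\kappa+r'\kappa_0)=0$ with $\kappa=\kappa(\varphi)$, so $\kappa\in\{0,\kappa_0\}$. $\square$

## 11. A class $\alpha$ outside the image: proof of Theorem 1

**Step 1 (constructing $\alpha$).** We need a class on all of $X$ with a forbidden parameter. Choose $\varphi\in\Phi$ with $\kappa(\varphi)\in\mathbb F_4\setminus\{0,\kappa_0\}$. In the Leray spectral sequence of $f:X\to B$ with $\mathbb F_2$-coefficients, $E_2^{0,2}=H^0(B,R^2f_*\mathbb F_2)=\Phi$. The target of its first differential is, by Poincaré duality on $B$ and (7),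
$$H^2(B,R^1f_*\mathbb F_2)=H^2(B,V^*)\cong(V^*)_G=(V^G)^*=0,$$
and $H^3(B,-)=0$. So $H^2(X,\mathbb F_2)\to\Phi$ is onto. Choose $b\mapsto\varphi$, and let $\alpha$ be the image of $b$ in ${}_2H^2_{\rm et}(X,\mathbb G_m)$.

**Step 2 ($\alpha\in\mathrm{Br}(X)$).** We must represent $\alpha$ by an Azumaya algebra. Since $[2]^*$ acts on $R^sf_*\mathbb F_2$ as $2^s$, it kills $gr^0$ and $gr^1$ of $H^2(X,\mathbb F_2)$. So $[2]^*b$ lies in the first step of the Leray filtration, and $[4]^*b=[2]^*[2]^*b$ lies in the image of $H^2(B,\mathbb F_2)$. That group is generated by the class of a point, which is $c_1$ of a line bundle. Thus $[4]^*\alpha=0$ by (2), and $[4]:X\to X$ is finite étale.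

Recall that an $\alpha$-twisted sheaf is a family of sheaves on an étale cover, glued by isomorphisms whose failure of the cocycle condition is a $2$-cocycle representing $\alpha$. An invertible one exists exactly when the class is zero, and the endomorphism algebra of a locally free one of finite positive rank is an ordinary Azumaya algebra of class $\pm$ the given class. As $[4]^*\alpha=0$, there is an invertible $[4]^*\alpha$-twisted sheaf. Its pushforward along $[4]$ is a locally free $\alpha$-twisted sheaf of finite positive rank, whose endomorphism algebra is Azumaya of class $\pm\alpha=\alpha$.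

**Step 3 (part 2 for $U\ne B$).** This is where the subgroup $\{0,\kappa_0\}$ is used. Let $\emptyset\ne U\subsetneq B$ and suppose $\alpha|_{X_U}=\sum_ie^2(q_i)$, a finite sum with $q_i\in I^2(X_U,L_i)$. Proposition 3 gives $b_i\in H^2(X_U,\mathbb F_2)$ mapping to $e^2(q_i)$ with $b_i^2+b_ic_1(L_i)\in A(X_U)$. By the exact sequence (2),
$$b|_{X_U}=\sum_ib_i+c_1(L')\quad\text{for some }L'\in\mathrm{Pic}(X_U).$$
Restrict to $A$ and apply the additive map $\kappa:\Phi\to\mathbb F_4$. By Lemma 11, $c_1(L')|_A\equiv0$ mod $2$. By Proposition 12, each $b_i$ contributes an element of $\{0,\kappa_0\}$, which is a subgroup of $\mathbb F_4$. Hence $\kappa(\varphi)\in\{0,\kappa_0\}$, contradicting the choice of $\varphi$.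

**Step 4 (part 1, and part 2 for $U=B$).** We reduce to Step 3. Forms and their Clifford invariants restrict to open subschemes. If $\alpha$ were in $e^2(I^2_{\rm tot}(X))$, then $\alpha|_{X_U}$ would be a sum of Clifford invariants for some nonempty $U\subsetneq B$, contradicting Step 3.

**Step 5 (part 3).** We spread out from the generic fiber. Suppose $\alpha|_{X_\eta}$ is a sum of Clifford invariants of finitely many forms over $X_\eta$ with trivial discriminant, with values in line bundles on $X_\eta$. The bundles, the line bundles, the forms and the splittings of the discriminant algebras are given by finitely many data, so they extend to $X_U$ for some nonempty $U\subsetneq B$. The equality of Brauer classes then holds over $X_U$, since $\mathrm{Br}(X_U)\hookrightarrow\mathrm{Br}(K)$. This contradicts Step 3.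

In all cases the function field is $K=\mathbb C(X)$, of transcendence degree $3$ over $\mathbb C$, so $cd_2(K)=3$. This proves Theorem 1: for $cd_2(K)=3$ the total Clifford invariant need not be surjective, even for smooth projective complex threefolds and for abelian surfaces over function fields of complex curves. $\blacksquare$
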